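\title{The antichain tree property without infinite grids}

\begin{abstract}
We show that the antichain tree property does not imply the existence of infinite $k$-grids. The counterexample is the generic theory of a meet-tree together with a family of antichains. It is complete and $\omega$-categorical, an atomic formula has the antichain tree property, and no formula has an infinite $k$-grid for any $k\ge 2$. In fact, if the instances of a formula along an $\omega\times\omega$ array are consistent on all strict chains, then they are consistent on a copy of every finite permutation. The proof works with arrays that are indiscernible with respect to the generic pair of linear orders, and shows that a type over one increasing line of such an array can be realized along all increasing lines at once.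
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $T$ be a complete first-order theory in a language $L$, possibly many-sorted. We work in a monster model $\mathbb M$ of $T$, that is, a model that is $\kappa$-saturated and strongly $\kappa$-homogeneous for a large cardinal $\kappa$; \emph{small} means of size less than $\kappa$. We write $a\equiv_A b$ if the small tuples $a,b$ have the same type over the small set $A$, equivalently if some automorphism of $\mathbb M$ fixing $A$ pointwise sends $a$ to $b$, and we omit $A$ when it is empty. In a formula $\varphi(x,y)$, both $x$ and $y$ are finite tuples of variables. A set of formulas in $x$ with parameters is \emph{consistent} if each finite subset is satisfied in $\mathbb M$; a small consistent set is realized in $\mathbb M$.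

We compare two properties of a formula. Each prescribes, for parameters indexed by a partial order, which sets of instances of the formula are consistent and which are not. Let $\trianglelefteq$ be the initial segment order on $2^{<\omega}$.

\begin{definition}[Ahn--Kim]\label{def:atp}
A formula $\varphi(x,y)$ has the \emph{antichain tree property} (ATP) if there are parameters $(a_\eta:\eta\in2^{<\omega})$ such that
\begin{enumerate}
\item[(i)] $\{\varphi(x,a_\eta):\eta\in X\}$ is consistent for every antichain $X\subseteq 2^{<\omega}$;
\item[(ii)] $\{\varphi(x,a_\eta),\varphi(x,a_\nu)\}$ is inconsistent whenever $\eta\triangleleft\nu$.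
\end{enumerate}
The theory $T$ has ATP if some formula does.
\end{definition}

Order $\omega^2=\omega\times\omega$ by the product order: $(i,j)\le(i',j')$ if $i\le i'$ and $j\le j'$.

\begin{definition}\label{def:grid}
Let $k\ge2$. An \emph{infinite $k$-grid} for $\varphi(x,y)$ is an array $(b_{i,j}:i,j<\omega)$ such that
\begin{enumerate}
\item[(i)] $\{\varphi(x,b_{i,j}):(i,j)\in X\}$ is consistent for every chain $X\subseteq\omega^2$;
\item[(ii)] $\{\varphi(x,b_{i,j}):(i,j)\in X\}$ is inconsistent for every antichain $X\subseteq\omega^2$ with exactly $k$ elements.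
\end{enumerate}
\end{definition}

It is known that a theory with an infinite $k$-grid has ATP. The question of the converse comes from Hanson's paper \cite{Hanson}: \emph{if $T$ has ATP, must some formula have an infinite $k$-grid for some $k\ge2$?} The answer is no.

\begin{theorem}\label{thm:A}
There is a complete $\omega$-categorical theory $T^*$ in which an atomic formula has ATP and no formula has an infinite $k$-grid, for any $k\ge2$.
\end{theorem}

A chain in $\omega^2$ is \emph{strict} if both coordinates strictly increase along it. The absence of grids is a special case of the following property of the same theory $T^*$.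

\begin{theorem}\label{thm:B}
Work in $T^*$. Let $\varphi(x,y)$ be a formula and $(b_{i,j})_{i,j<\omega}$ an array such that $\{\varphi(x,b_{i,j}):(i,j)\in X\}$ is consistent for every strict chain $X\subseteq\omega^2$. Then for every $n$ and every permutation $\sigma$ of $\{1,\dots,n\}$ there are $i_1<\dots<i_n$ and $j_1<\dots<j_n$ such that $\{\varphi(x,b_{i_l,j_{\sigma(l)}}):1\le l\le n\}$ is consistent.
\end{theorem}

An infinite $k$-grid satisfies the hypothesis of Theorem~\ref{thm:B}. For $n=k$ and $\sigma(l)=k+1-l$ the index pairs $(i_l,j_{k+1-l})$ have increasing first and decreasing second coordinates, so they form a $k$-element antichain, and the conclusion contradicts condition (ii) of Definition~\ref{def:grid}. Thus Theorem~\ref{thm:B} excludes infinite $k$-grids in $T^*$.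

\subsection{Trees and grids as permutations}\label{subsec:perm}

The two definitions seem to point in opposite directions: one makes antichains consistent, the other chains. They become comparable when both index sets are viewed as sets with two linear orders.

A \emph{bi-order} is a set with two linear orders $<_1$ and $<_2$; embeddings of bi-orders preserve both. Write $p\ll q$ if $p<_1q$ and $p<_2q$. Distinct points $p,q$ are \emph{aligned} if $p\ll q$ or $q\ll p$, and \emph{crossing} otherwise. A set is \emph{increasing} if any two of its points are aligned. A finite bi-order $\{p_1<_1\dots<_1p_n\}$ has \emph{pattern} $\sigma$, a permutation of $\{1,\dots,n\}$, if $p_l<_2p_m$ exactly when $\sigma(l)<\sigma(m)$; the pattern determines the bi-order up to isomorphism. The \emph{rank map} of a finite bi-order $F$ sends $p$ to the pair (number of $<_1$-predecessors, number of $<_2$-predecessors) in $\omega^2$. It sends increasing sets to strict chains and crossing pairs to antichains. So a $2$-grid for $\varphi$ gives, for \emph{every} finite bi-order $F$, parameters $(b_p)_{p\in F}$ on which $\varphi$ is consistent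 along increasing sets and inconsistent on crossing pairs.

A finite tree $2^{\le n}$ is a bi-order. Append an end marker to each string and order lexicographically; for $<_1$ the marker is smaller than $0$, for $<_2$ it is larger than $1$. If $\eta\triangleleft\nu$, then $\eta<_1\nu$ and $\nu<_2\eta$, so the pair is crossing. If $\eta,\nu$ are incomparable and $\eta$ has $0$ at the first difference, then $\eta\ll\nu$. Hence antichains of the tree are the increasing sets, and comparable pairs are the crossing pairs. With compactness, this shows that a formula with an infinite $2$-grid has ATP, and it shows how much is lost: ATP asks for the consistency pattern only on the bi-orders $2^{\le n}$, and these omit the pattern $231$. Indeed, if $p<_1r<_1q$ and $q<_2p<_2r$ in $2^{\le n}$, then $p\triangleleft q$ and $r\triangleleft q$, so $p$ and $r$ are comparable in the tree, although $p\ll r$.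

This suggests that the most economical formula with ATP, namely ``the node $y$ belongs to the antichain $x$'', has no $2$-grid. Four points confirm it.

\begin{example}\label{ex:four}
Let the parameters of $\varphi(x,y)$ be elements of a partial order in which any two elements below a common element are comparable, and suppose that $\{\varphi(x,a),\varphi(x,a')\}$ is inconsistent exactly when $a<a'$ or $a'<a$. Then $\varphi$ has no infinite $2$-grid. Otherwise let $a_1,a_2,a_3,a_4$ be the parameters at $(0,1),(2,0),(1,3),(3,2)$. Among these index pairs the consecutive ones are incomparable and the others are comparable, so for $l\ne m$ the elements $a_l,a_m$ are strictly comparable exactly when $|l-m|=1$. By the symmetry $l\mapsto5-l$ assume $a_2<a_3$. Then $a_3<a_4$ would give $a_2<a_4$, so $a_4<a_3$. Now $a_2,a_4$ lie below $a_3$, so they are comparable, hence equal. But $a_1$ is strictly comparable with $a_2$ and not with $a_4$.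
\end{example}

The question, however, concerns the theory and not the formula. We must exclude grids for all formulas, in any number of variables $x$, and for all $k$; already for $k=3$ the argument of Example~\ref{ex:four} gives nothing.

\subsection{The method}

Suppose that $\varphi$ and $\sigma$ violate Theorem~\ref{thm:B}. By compactness and a Ramsey theorem for bi-orders, the array can be replaced by one indexed by the generic countable bi-order $G$, indiscernible with respect to both orders, on which $\varphi$ is consistent along increasing sets and inconsistent on sets of pattern $\sigma$. Let $c$ satisfy the instances of $\varphi$ along one increasing line $C\subseteq G$. We prove that in $T^*$ the tuple $c$ can be \emph{spread}: some $c'$ looks over every increasing subset of $G$ as $c$ looks over $C$. Then $c'$ satisfies all instances of $\varphi$, a contradiction. The spreading property does not mention $\varphi$, $k$ or $\sigma$, and it can be proved one variable at a time. This is Section~\ref{sec:arrays}, which is valid in any theory. Section~\ref{sec:theory} constructs $T^*$. Since $T^*$ eliminates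 quantifiers, spreading a single element amounts to building a suitable tree; Section~\ref{sec:setup} sets this up and treats the smallest case, and Sections~\ref{sec:below}--\ref{sec:object} treat the three kinds of elements. Section~\ref{sec:end} assembles the proof.

\section{Arrays indexed by the generic bi-order}\label{sec:arrays}

In this section $T$ is an arbitrary complete theory.

\subsection{The index structure}

A \emph{cut} of a linear order $F$ is a partition $F=F^-\cup F^+$ with $F^-<F^+$, and a new point realizes it if it lies above $F^-$ and below $F^+$. Fix a countable bi-order $G$ such that for every finite $F\subseteq G$, every cut of $(F,<_1)$ and every cut of $(F,<_2)$, some point of $G\setminus F$ realizes both. For example, choose one point in each open rational box in $\mathbb R^2$, so that no two chosen points share a coordinate, and order them by the first and by the second coordinate: a pair of cuts describes an open box, which contains a chosen point. We use three consequences.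
\begin{enumerate}
\item[(G1)] If $X$ is a countable bi-order and $F\subseteq X$ is finite, every embedding $F\to G$ extends to an embedding $X\to G$. (Add the points of $X$ one at a time.)
\item[(G2)] For every finite $F\subseteq G$ there are $u,v\in G$ with $u\ll p\ll v$ for all $p\in F$.
\item[(G3)] If $F\subseteq G$ is finite and $p\in F$, there are $r_0\ll p\ll r$ such that $r_0$ and $r$ have, in both orders, the same position as $p$ relative to each point of $F\setminus\{p\}$. (Realize the cuts immediately below $p$, respectively immediately above $p$, in both orders.)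
\end{enumerate}
By (G1), fix an increasing set $C\subseteq G$ such that $(C,\ll)$ has the order type of $\mathbb Q$. On $C$ we write $<$ for $\ll$. For tuples from $G$, write $\bar p\sim\bar q$ if $p_l\mapsto q_l$ is a well-defined bijection preserving both orders. A family $(b_p)_{p\in G}$ is \emph{$G$-indiscernible over $A$} if $b_{\bar p}\equiv_Ab_{\bar q}$ whenever $\bar p\sim\bar q$, where $b_{\bar p}=b_{p_1}\dots b_{p_n}$. An \emph{array} is a family $\mathbf b=(b_p)_{p\in G}$ of finite tuples that is $G$-indiscernible over $\emptyset$. Recall that a sequence $(b_p)_{p\in C}$ is \emph{indiscernible over $A$} if $b_{\bar p}\equiv_Ab_{\bar q}$ for all increasing tuples $\bar p,\bar q$ from $C$ of the same length.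

\emph{Reversal.} Reversing both orders of $G$ yields a bi-order of the same kind, with the same increasing sets, the same relation $\sim$ and the same arrays, and $C$ still has type $\mathbb Q$. All notions below are invariant under reversal, which interchanges $\ll$ and $\gg$.

\subsection{Extracting indiscernible arrays}

Write $[N]=\{1,\dots,N\}$, let $\binom{X}{k}$ be the set of $k$-element subsets of $X$, and let $N\to(n)^k_r$ mean that every $r$-coloring of $\binom{[N]}{k}$ is constant on $\binom Xk$ for some $n$-element set $X$. Ramsey's theorem says that such $N$ exists for all $n,k,r$. A \emph{copy} of a bi-order $A$ in a bi-order $W$ is a subset of $W$ isomorphic to $A$.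

\begin{lemma}\label{lem:ramsey}
For finite bi-orders $A,B$ and $r\ge1$ there is a finite bi-order $W$ such that every $r$-coloring of the copies of $A$ in $W$ is constant on the copies of $A$ inside some copy of $B$.
\end{lemma}

\begin{proof}
Let $A$ have pattern $\pi$ on $[k]$ and $B$ pattern $\sigma$ on $[n]$. If $k>n$ take $W=B$; so let $k\le n$. Choose $N_1\to(n)^k_r$ and $N\ge N_1$ with $N\to(n)^k_s$, where $s=r^{\binom{N_1}{k}}$. Then every $r$-coloring $\chi$ of $\binom{[N]}k\times\binom{[N]}k$ is constant on $\binom Xk\times\binom Yk$ for some $n$-element sets $X,Y$. Indeed, color $Y'\in\binom{[N]}k$ by the function $X'\mapsto\chi(X',Y')$ on $\binom{[N_1]}k$; there are $s$ such functions, so there is an $n$-element set $Y$ all of whose $k$-subsets give the same function, and this function is constant on $\binom Xk$ for some $n$-element $X\subseteq[N_1]$.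

Let $W=[N]^2$, with $<_1$ lexicographic giving priority to the first coordinate and $<_2$ lexicographic giving priority to the second. For $X'=\{x'_1<\dots<x'_k\}$ and $Y'=\{y'_1<\dots<y'_k\}$ the set $\{(x'_l,y'_{\pi(l)}):l\le k\}$ is a copy of $A$; let $\chi(X',Y')$ be its color. With $X=\{x_1<\dots<x_n\}$ and $Y=\{y_1<\dots<y_n\}$ as above, $\{(x_l,y_{\sigma(l)}):l\le n\}$ is a copy of $B$. A copy of $A$ inside it has $k$ distinct first coordinates $X'\subseteq X$ and $k$ distinct second coordinates $Y'\subseteq Y$, matched according to $\pi$, so its color is $\chi(X',Y')$.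
\end{proof}

\begin{lemma}[Extraction]\label{lem:extract}
Let $(d_p)_{p\in G}$ be finite tuples of the same sorts and $A$ a small set. There is a family $(b_p)_{p\in G}$, $G$-indiscernible over $A$, such that for every $L(A)$-formula $\theta$ and every tuple $\bar p$: if $\theta(d_{\bar q})$ holds for all $\bar q\sim\bar p$, then $\theta(b_{\bar p})$ holds. In particular, if $(d_p)$ is an array, then $(b_p)_{p\in G}\equiv(d_p)_{p\in G}$.
\end{lemma}

\begin{proof}
The requirements form a small set of formulas in variables $(y_p)_{p\in G}$. A finite part of it involves a finite $F\subseteq G$ and a finite set $\Delta$ of $L(A)$-formulas. It is satisfied by $y_p=d_{\epsilon(p)}$ for any embedding $\epsilon:F\to G$ such that $\theta(d_{\epsilon(\bar p)})\leftrightarrow\theta(d_{\epsilon(\bar q)})$ holds for $\theta\in\Delta$ and $\bar p\sim\bar q$ in $F$; the second requirement is automatic because $\epsilon(\bar p)\sim\bar p$. Close $\Delta$ under permuting and identifying the tuples of variables; then only $<_1$-increasing tuples $\bar p,\bar q$ have to be considered, and such a tuple is determined by its set of entries.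 Let $A_1,\dots,A_s$ list the subsets of $F$ up to isomorphism. Put $W_0=F$, and let $W_l$ be given by Lemma~\ref{lem:ramsey} for $A_l$, $W_{l-1}$ and $2^{|\Delta|}$ colors. Embed $W_s$ in $G$ by (G1), and color each finite subset of $G$ by the set of $\theta\in\Delta$ that hold of the corresponding $d$'s in $<_1$-increasing order. There is a copy of $W_{s-1}$ in which all copies of $A_s$ have one color, inside it a copy of $W_{s-2}$ in which all copies of $A_{s-1}$ have one color, and so on. The final copy of $F$ gives $\epsilon$.
\end{proof}

\subsection{Spreading}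

\begin{definition}\label{def:spread}
Let $\mathbf b$ be an array and $c$ a finite tuple such that $(b_p)_{p\in C}$ is indiscernible over $c$. We say that $c$ \emph{spreads over $\mathbf b$}, with \emph{witness} $c'$, if
\[c'\,b_{p_1}\dots b_{p_n}\equiv c\,b_{q_1}\dots b_{q_n}\]
for all $n$, all $p_1\ll\dots\ll p_n$ in $G$ and all $q_1<\dots<q_n$ in $C$.
\end{definition}

The indiscernibility of $C$ over $c$ is forced by the conclusion, and it is assumed whenever we speak of spreading $c$. The condition on $c'$ is equivalent to
\[(\dagger)\qquad c'\,(b_{h(p)})_{p\in C}\equiv c\,(b_p)_{p\in C}\quad\text{for every embedding }h:C\to G,\]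
since embeddings preserve $\ll$ and, by (G1), the map $q_l\mapsto p_l$ extends to an embedding of $C$.

Only $n=1$ will be used at the end. The cases $n>1$ are what allows an induction on the length of $c$: once a tuple $e$ has been spread, it can be treated as a constant part of the array.

\begin{lemma}[Absorption]\label{lem:absorb}
Suppose that $(b_p)_{p\in C}$ is indiscernible over $ce$ and that $e$ spreads over $\mathbf b$. Then there is $(b''_p)_{p\in G}\equiv(b_p)_{p\in G}$ with $b''_p=b_p$ for $p\in C$ such that $\mathbf b^+=(b''_pe)_{p\in G}$ is an array. Moreover, if $c$ spreads over $\mathbf b^+$, then $c$ spreads over $\mathbf b$.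
\end{lemma}

\begin{proof}
Let $e'$ be a witness for $e$, and extract from $\mathbf b$ a family $(b^*_p)$ that is $G$-indiscernible over $e'$. Then $(b^*_p)\equiv(b_p)$. Let $\bar p$ be an increasing tuple from $G$ and $\bar q$ an increasing tuple from $C$ of the same length. All $b_{\bar r}$ with $\bar r\sim\bar p$ have the same type over $e'$, so $e'b^*_{\bar p}\equiv e'b_{\bar p}\equiv e\,b_{\bar q}$. Hence $e'(b^*_p)_{p\in C}\equiv e(b_p)_{p\in C}$. Let $(b''_p)$ be the image of $(b^*_p)$ under an automorphism sending $e'$ to $e$ and $b^*_p$ to $b_p$ for $p\in C$. It is $G$-indiscernible over $e$, so $\mathbf b^+$ is an array, and $(b_pe)_{p\in C}$ is indiscernible over $c$. If $c'$ witnesses that $c$ spreads over $\mathbf b^+$ and $\alpha$ is an automorphism with $\alpha(b''_p)=b_p$ for all $p\in G$, then $\alpha(c')b_{\bar p}\equiv c'b''_{\bar p}\equiv c\,b''_{\bar q}=c\,b_{\bar q}$.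
\end{proof}

\begin{lemma}\label{lem:single}
If every single element spreads over every array, then so does every finite tuple.
\end{lemma}

\begin{proof}
By induction on the length. Let $c=c_1c_2$ with $c_2$ a single element. By induction $c_1$ spreads over $\mathbf b$; let $\mathbf b^+=(b''_pc_1)$ be given by Lemma~\ref{lem:absorb}. If $c_2'$ witnesses that $c_2$ spreads over $\mathbf b^+$, then $c_1c_2'$ witnesses that $c$ does, because $c_1$ is part of every tuple of $\mathbf b^+$. So $c$ spreads over $\mathbf b$.
\end{proof}

We recall the one-dimensional extraction lemma, a consequence of Ramsey's theorem and compactness: for a sequence $(d_p)_{p\in C}$ of tuples of the same sorts and a small set $A$ there is a sequence $(d'_p)_{p\in C}$, indiscernible over $A$, such that every $L(A)$-formula true of all increasing $n$-tuples from $(d_p)$ is true of the increasing $n$-tuples from $(d'_p)$.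

\begin{proposition}\label{prop:reduce}
If in $T$ every finite tuple spreads over every array, then the statement of Theorem~\ref{thm:B} holds for $T$.
\end{proposition}

\begin{proof}
Suppose that it fails for $\varphi$, $(b_{i,j})$ and $\sigma$. Let $F\subseteq G$ be finite. Its rank map sends increasing sets to strict chains. It sends a subset $\{p_1<_1\dots<_1p_n\}$ of pattern $\sigma$ to $\{(i_l,j_{\sigma(l)}):l\le n\}$, where $i_1<\dots<i_n$ and $j_1<\dots<j_n$ list the ranks, and on this index set $\varphi$ is inconsistent. By compactness there is $(d_p)_{p\in G}$ such that $\exists x\bigwedge_{p\in S}\varphi(x,d_p)$ holds for every finite increasing $S$ and fails for every $S$ of pattern $\sigma$. Both conditions are invariant under $\sim$, so by Lemma~\ref{lem:extract} we may assume that $\mathbf d=(d_p)$ is an array.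

Let $c_0$ realize $\{\varphi(x,d_p):p\in C\}$, and extract from $(d_p)_{p\in C}$ a sequence $(d'_p)_{p\in C}$ indiscernible over $c_0$. Then $\varphi(c_0,d'_p)$ holds for all $p\in C$, and $(d'_p)_{p\in C}\equiv(d_p)_{p\in C}$ because the latter sequence is indiscernible. An automorphism sending $d'_p$ to $d_p$ sends $c_0$ to a tuple $c$ such that $\varphi(c,d_p)$ holds for $p\in C$ and $(d_p)_{p\in C}$ is indiscernible over $c$. A witness $c'$ for the spreading of $c$ over $\mathbf d$ satisfies $\varphi(c',d_p)$ for all $p\in G$. But $G$ has a subset of pattern $\sigma$ by (G1).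
\end{proof}

\section{The generic tree with antichains}\label{sec:theory}

\subsection{The universal theory}

A \emph{meet-tree} is a partial order, possibly empty, in which any two elements $a,b$ have a greatest lower bound $a\wedge b$ and any two elements below a common element are comparable. The language has two sorts, $O$ (\emph{objects}) and $P$ (\emph{nodes}), symbols $\le$ and $\wedge$ on $P$, a relation $R\subseteq O\times P$ and a function $f:O\times P\to P$. The theory $T_0$ has the universal axioms
\begin{enumerate}
\item[(A1)] $(P,\le,\wedge)$ is a meet-tree;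
\item[(A2)] $f(o,a)\le a$, and $f(o,a)=a$ or $R(o,f(o,a))$;
\item[(A3)] if $R(o,b)$ and $b\le a$, then $f(o,a)=b$.
\end{enumerate}
Models of $T_0$ may have empty sorts; substructures of models are models. For a model $M$ we write $O_M,P_M$ for its sorts, $R(o)=\{a:R(o,a)\}$, and $f(o,a){\downarrow}$ for the atomic formula $R(o,f(o,a))$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] In a model of $T_0$ each $R(o)$ is an antichain. We have $f(o,a){\downarrow}$ if and only if some element of $R(o)$ is $\le a$; in this case $f(o,a)$ is the unique such element, and otherwise $f(o,a)=a$.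
\item[(b)] If $u\le a$ and $f(o,u){\downarrow}$, then $f(o,a){\downarrow}$ and $f(o,a)=f(o,u)$. So $u\le a$ implies $f(o,u)\in\{u,f(o,a)\}$.
\item[(c)] A meet-tree $P$, a set $O$ and a relation $R$ with all $R(o)$ antichains expand uniquely to a model of $T_0$.
\item[(d)] A sort-preserving bijection between models of $T_0$ that preserves $\le$ and $R$ in both directions is an isomorphism.
\item[(e)] Let $B,D\models T_0$, where $O_B\subseteq O_D$, $P_B\subseteq P_D$, and $\le,\wedge,R$ on $B$ are the restrictions from $D$. If, for every $o\in O_B$, no node of $P_D\setminus P_B$ in $R(o)$ lies below a node of $B$, then $B$ is a substructure of $D$.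
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $a,b\in R(o)$ and $b\le a$, then (A3) gives $f(o,a)=b$ and $f(o,a)=a$. If $f(o,a){\downarrow}$, then $f(o,a)\in R(o)$ is $\le a$. If $b\in R(o)$ and $b\le a$, then $f(o,a)=b\in R(o)$. If $f(o,a){\downarrow}$ fails, then $f(o,a)=a$ by (A2). Part (b) follows from (a). For (c), the nodes below $a$ form a chain, which meets $R(o)$ in at most one point, so the description in (a) defines $f$. Parts (d) and (e) hold because (A1) and (a) describe $\wedge$ and $f$ in terms of $\le$ and $R$.
\end{proof}

So an object is a name for an antichain. The function $f$ is needed for amalgamation. Let $A=\{o,a\}$ with $\neg R(o,a)$. One may add a node $b<a$ with $R(o,b)$, or a node $b'>a$ with $R(o,b')$, but not both. With $f$ in the language the first structure does not contain $A$ as a substructure, since there $f(o,a)=b$, and the conflict disappears.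

\begin{lemma}\label{lem:tree}
In a meet-tree:
\begin{enumerate}
\item[(T1)] elements below a common element are comparable;
\item[(T2)] if $u\wedge v>u\wedge w$, then $v\wedge w=u\wedge w$;
\item[(T3)] if $e\le a$ and $n\not\ge e$, then $n\wedge a<e$ and $n\wedge e=n\wedge a$;
\item[(T4)] if $u\le a$ and $v\le a'$, then $u\wedge v\in\{u,v,a\wedge a'\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(T2) From $u\wedge w<u\wedge v\le v$ we get $u\wedge w\le v\wedge w$. The nodes $v\wedge w$ and $u\wedge v$ are below $v$, hence comparable. If $u\wedge v\le v\wedge w$, then $u\wedge v\le u\wedge w$, which is false. So $v\wedge w<u\wedge v\le u$, and $v\wedge w\le u\wedge w$. (T3) The nodes $n\wedge a$ and $e$ are comparable and $n\wedge a\not\ge e$, so $n\wedge a<e$; then $n\wedge a\le n\wedge e\le n\wedge a$. (T4) Both $u$ and $v$ are comparable with $a\wedge a'$. If $u\le a\wedge a'$, then $u,v\le a'$, so $u,v$ are comparable; the same holds if $v\le a\wedge a'$. Otherwise $a\wedge a'<u,v$, and $a\wedge a'\le u\wedge v\le a\wedge a'$.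
\end{proof}

The next lemma adds a node at a prescribed cut of the chain below a given node.

\begin{lemma}[Insertion]\label{lem:insert}
Let $N$ be a meet-tree, $a\in N$, and $K\subseteq\{n\in N:n<a\}$ downward closed in $N$. Extend the order to $N\cup\{e\}$, $e\notin N$, by
\[n<e\iff n\in K,\qquad e<n\iff n\wedge a\notin K.\]
Then $N\cup\{e\}$ is a meet-tree, meets of elements of $N$ are unchanged, and $e<a$. We call this \emph{inserting $e$ below $a$ over $K$}.
\end{lemma}

\begin{proof}
If $n\in K$, then $n\wedge a=n\in K$, so $n<e$ and $e<n$ exclude each other. For transitivity: $n'<n<e$ gives $n'\in K$. If $e<n<n'$, then $n'\wedge a\ge n\wedge a\notin K$, so $n'\wedge a\notin K$. If $n<e<n'$, then $n\in K$ and $n'\wedge a\notin K$ are comparable, so $n<n'\wedge a\le n'$. The nodes below $e$ form the chain $K$. Let $e<n$ and $x\le n$ with $x\in N$; then $x$ is comparable with $n\wedge a$. If $x\ge n\wedge a$, then $x\wedge a\ge n\wedge a$, so $x\wedge a\notin K$ and $e<x$. Otherwise $x\wedge a=x$, and $x<e$ or $e<x$ according to whether $x\in K$. This gives (T1). If $e\not<n$, the common lower bounds of $e$ and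 $n$ are the $x\in K$ with $x\le n$, and the largest of them is $n\wedge a\in K$. If $e<n$ and $e<n'$, then $n\wedge n'\wedge a=\min(n\wedge a,n'\wedge a)\notin K$, so $e<n\wedge n'$ and the old meet is still the meet. Finally $a\wedge a\notin K$.
\end{proof}

\begin{lemma}\label{lem:closure}
Let $M\models T_0$.
\begin{enumerate}
\item[(a)] The substructure $\langle X\rangle$ generated by $X\subseteq M$ has the same objects as $X$, and its nodes are the $a\wedge a'$ and $f(o,a)$ with $a,a',o\in X$. In particular, $l$ objects and $m$ nodes generate at most $m^2+lm$ nodes.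
\item[(b)] If $A\subseteq M$ is a substructure and $X$ is a set of nodes, each below some node of $A$, then $A\cup X$ is a substructure, and $R(o,x)$ fails for $o\in O_A$ and $x\in X\setminus A$.
\end{enumerate}
\end{lemma}

\begin{proof}
In both parts, every node $u$ of the set in question lies below a node $a$ of $X$ in (a), of $A$ in (b). If $u\le a$ and $v\le a'$ in this way, then $u\wedge v\in\{u,v,a\wedge a'\}$ by (T4) and $f(o,u)\in\{u,f(o,a)\}$ by Lemma~\ref{lem:basic}(b), so the set is closed. If $R(o,x)$ and $x\le a\in A$, then $x=f(o,a)\in A$.
\end{proof}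

The position of a node $e\le a$ relative to a substructure containing $a$ is determined by the cut that it makes in the chain below $a$.

\begin{lemma}\label{lem:cut}
Let $g:A\to A'$ be an isomorphism between substructures of models $M,M'$ of $T_0$. Let $a\in P_A$, and let $e\in P_M\setminus A$ and $e'\in P_{M'}\setminus A'$ satisfy $e\le a$ and $e'\le g(a)$. Suppose that for all $x\in P_A$ with $x\le a$, $x<e$ implies $g(x)<e'$ and $x>e$ implies $g(x)>e'$. Then $g\cup\{(e,e')\}$ is an isomorphism between the substructures $A\cup\{e\}$ and $A'\cup\{e'\}$.
\end{lemma}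

\begin{proof}
By Lemma~\ref{lem:closure}(b) both sets are substructures, and $R(o,e)$, $R(g(o),e')$ fail for $o\in O_A$. Let $n\in P_A$ and $x=n\wedge a$, so $g(x)=g(n)\wedge g(a)$. By (T1), exactly one of $x<e$, $x>e$ holds, so the two implications in the hypothesis are equivalences. Now $e<n$ iff $e<x$, and $n<e$ iff $n=x$ and $x<e$; the same holds for $e',g(n),g(x)$. Apply Lemma~\ref{lem:basic}(d).
\end{proof}

\subsection{The generic model}

\begin{lemma}[Extension]\label{lem:ext}
If $M\models T_0$, $A\subseteq M$ is a finite substructure and $B\models T_0$ is a finite extension of $A$, then some $M'\models T_0$ extends $M$ and admits an embedding of $B$ over $A$.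
\end{lemma}

\begin{proof}
Pass from $A$ to $B$ by adding first the nodes, each time a minimal node $c$ of $P_B$ not yet added, and then the objects. Each intermediate set is a substructure of $B$: the values $n\wedge c$ and $f(o,c)$ are $\le c$, so they equal $c$ or were added earlier. Hence we may assume $B=A\cup\{c\}$. In each case below $M'$ is defined through Lemma~\ref{lem:basic}(c), it extends $M$ by Lemma~\ref{lem:basic}(e), and $A\cup\{c\}$ is a substructure of $M'$ on which $\le$ and $R$ are as in $B$.

\emph{Case 1: $c$ is an object.} Let $M'=M\cup\{c\}$ with the same set $R(c)\subseteq P_A$ as in $B$. Then $f(c,a)\in P_A$ for $a\in P_A$.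

\emph{Case 2: $c$ is a node and $P_A=\emptyset$.} If $P_M\ne\emptyset$, add a node $r$ below all of $P_M$, in no $R(o)$, and put $c$ above $r$ and incomparable with $P_M$. If $P_M=\emptyset$, add only $c$. Let $R(o,c)$ hold exactly when $o\in O_A$ and it holds in $B$. All $R(o)$ remain antichains, and $f(o,c)=c$ for all $o$.

\emph{Case 3: $c$ is a node, $P_A\ne\emptyset$, and no $a\in P_A$ is above $c$.} In $B$ the nodes $a\wedge c$ ($a\in P_A$) form a finite chain in $P_A$; let $m$ be its maximum. In $B$ we have $c\wedge a\le m\wedge a\le c\wedge a$, so $a<c$ iff $a\le m$. Add $c$ to $M$ with nothing above it and with $x<c$ iff $x\le m$; then $c\wedge x=m\wedge x$ for $x\in P_M$. Define $R(o,c)$ as in Case 2. If $R(o,c)$ holds, then $f(o,m){\downarrow}$ fails in $B$, hence in $A$ and in $M$, so no element of $R(o)$ in $M$ is $\le m$ and $R(o)$ remains an antichain. Finally $f(o,c)\in\{c,f(o,m)\}$.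

\emph{Case 4: $c$ is a node below some element of $P_A$.} The finite set $\{a\in P_A:a>c\}$ is closed under meets, so it has a least element $a_+$. In $B$, for $n\in P_A$ we have $c<n$ iff $n\ge a_+$; and $n<c$ iff $n<a_+$, since a node $n<a_+$ is comparable with $c$ and not above it. Insert $c$ into $P_M$ below $a_+$ over $K=\{x\in P_M:x<a_+\}$, in no $R(o)$. The same two equivalences hold in $M'$. By Lemma~\ref{lem:closure}(b), $A\cup\{c\}$ is a substructure of $M'$ and $R(o,c)$ fails in $B$ for $o\in O_A$.
\end{proof}

For a finite model $A$ of $T_0$ with a fixed enumeration let $\delta_A(\bar x)$ be the quantifier-free formula saying that $\bar x$ enumerates a substructure isomorphic to $A$. Let $T^*$ be $T_0$ together with the \emph{extension axioms} $\forall\bar x\,(\delta_A(\bar x)\to\exists\bar y\,\delta_B(\bar x,\bar y))$ for all finite models $A\subseteq B$ of $T_0$, where $A$ may be empty.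

\begin{proposition}\label{prop:T}
The theory $T^*$ is consistent, complete and $\omega$-categorical, and it eliminates quantifiers. In its monster model $\mathbb M$:
\begin{enumerate}
\item[(QE)] every isomorphism between substructures of $\mathbb M$ preserves all formulas;
\item[(E)] if $B\subseteq\mathbb M$ is a small substructure and $D\models T_0$ is a small extension of $B$, then $D$ embeds in $\mathbb M$ over $B$.
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:ext}, build countable models $M_0\subseteq M_1\subseteq\cdots$ of $T_0$ so that every finite substructure $A$ of some $M_n$ and every finite extension $B$ of $A$, up to isomorphism over $A$, is treated at some later stage. The union is a model of $T^*$.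

Let $M,M'\models T^*$, let $\alpha:A\to A'$ be an isomorphism between finite substructures, and let $c\in M$. Then $\langle A,c\rangle$ is finite by Lemma~\ref{lem:closure}(a), and the extension axiom for $A\subseteq\langle A,c\rangle$ extends $\alpha$ to it; the situation is symmetric in $M$ and $M'$. So these isomorphisms form a back-and-forth system, and by induction on formulas each of them preserves all formulas. The empty map gives completeness. Tuples with the same quantifier-free type generate isomorphic finite substructures, hence have the same type, which gives quantifier elimination and (QE). For countable $M,M'$, going back and forth produces an isomorphism.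

For (E), by saturation it suffices to satisfy a finite part of the quantifier-free diagram of $D$ over $B$. It mentions a finite set $D_0\subseteq D$. Then $D_1=\langle D_0\rangle$ is finite and $A=D_1\cap B$ is a substructure of $D_1$ and of $\mathbb M$ containing $D_0\cap B$. The extension axiom for $A\subseteq D_1$ embeds $D_1$ in $\mathbb M$ over $A$.
\end{proof}

\begin{proposition}\label{prop:atp}
The formula $R(x,y)$ has ATP in $T^*$.
\end{proposition}

\begin{proof}
The meet-tree $2^{<\omega}$ with no objects is a model of $T_0$; by (E) it embeds in $\mathbb M$ as $(a_\eta)$. If $\eta\triangleleft\nu$, then $R(x,a_\eta)\wedge R(x,a_\nu)$ is inconsistent since each $R(o)$ is an antichain. If $X\subseteq2^{<\omega}$ is an antichain, add to $\{a_\eta:\eta\in2^{<\omega}\}$ an object $o$ with $R(o)=\{a_\eta:\eta\in X\}$. This is a model of $T_0$, so by (E) the set $\{R(x,a_\eta):\eta\in X\}$ is realized.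
\end{proof}

\section{Spreading in $T^*$: the setting and the smallest case}\label{sec:setup}

From now on we work in $T^*$. Fix an array $\mathbf b$ and a single element $c$ such that $(b_p)_{p\in C}$ is indiscernible over $c$. We have to show that $c$ spreads over $\mathbf b$.

\subsection{The structure generated by the array}

All $b_p$ have the same type, so one finite list of terms enumerates $\langle b_p\rangle$ for every $p$. Replacing $b_p$ by this enumeration changes neither the hypotheses nor the witnesses, so we assume that \emph{each $b_p$ enumerates a substructure}. Let $a^i_p$ be the node coordinates and $o^j_p$ the object coordinates of $b_p$; the indices $i,j$ range over finite sets. For $S\subseteq G$ let $B_S=\langle b_p:p\in S\rangle$, with set of nodes $N_S$, and put $B=B_G$, $N=N_G$. By Lemma~\ref{lem:closure}(a) the objects of $B_S$ are the $o^j_p$, and the nodes are the $a^i_p\wedge a^j_q$ and $f(o^j_p,a^i_q)$, with $p,q\in S$. Let $\Theta$ be the finite set of terms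
\[a^i(y),\quad a^i(y'),\quad a^i(y)\wedge a^j(y'),\quad f(o^j(y),a^i(y')),\quad f(o^j(y'),a^i(y)),\]
where $y,y'$ are tuples of the sorts of $b_p$ and $a^i(y),o^j(y)$ denote coordinates.
\begin{enumerate}
\item[(N1)] Every $n\in N_S$ is below $a^i_p$ for some $i$ and some $p\in S$.
\item[(N2)] If $n\in N_S$, $p\in S$ and $n\le a^i_p$, then $n=a^i_p\wedge a^j_q$ or $n=f(o^j_q,a^i_p)$ for some $j$ and some $q\in S$.
\item[(N3)] If $S$ is increasing and $|S|\ge2$, then $N_S=\{\tau(b_p,b_q):\tau\in\Theta,\ p\ll q\text{ in }S\}$.
\end{enumerate}
For (N2), let first $n=a^j_q\wedge a^k_r$. The nodes $a^i_p\wedge a^j_q$ and $a^i_p\wedge a^k_r$ are comparable and $\ge n$, and the smaller one is below both $a^j_q$ and $a^k_r$, so it equals $n$. Let next $n=f(o^j_q,a^k_r)$. If $f(o^j_q,a^k_r){\downarrow}$, then $n\in R(o^j_q)$ and $n=f(o^j_q,a^i_p)$; otherwise $n=a^k_r=a^i_p\wedge a^k_r$. For (N3), note that $a^i_p\wedge a^j_p$ and $f(o^j_p,a^i_p)$ are coordinates of $b_p$.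

Two kinds of indiscernibility are used throughout.
\begin{enumerate}
\item[(Tr)] \emph{Transfer.} If $\bar p\sim\bar q$, then $b_{\bar p}$ and $b_{\bar q}$ satisfy the same $L$-formulas. Every tuple whose entries form an increasing set is $\sim$-equivalent to a tuple from $C$.
\item[(Ind)] If $\bar p\sim\bar q$ are tuples from $C$, then $b_{\bar p}$ and $b_{\bar q}$ satisfy the same $L(c)$-formulas. Since $C\cong\mathbb Q$, for $p,p'\in C$ and a tuple $\bar r$ from $C$ there is $\bar r'$ from $C$ with $p\bar r\sim p'\bar r'$.
\end{enumerate}
If $e=\tau(c,b_p)$ for a fixed term $\tau$ and all $p\in C$, then $(b_p)_{p\in C}$ is indiscernible over $ce$, because an automorphism fixing $c$ and sending $b_p$ to $b_q$ with $p,q\in C$ fixes $e$. The same applies to finitely many such $e$.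

For an embedding $h:C\to G$ we write $C'=h(C)$ and let $g=g_h:B_C\to B_{C'}$ be the isomorphism with $g(b_p)=b_{h(p)}$, which exists by (Tr). Thus $g(\tau(b_p,b_q))=\tau(b_{h(p)},b_{h(q)})$.

\begin{lemma}[Constants]\label{lem:const}
\begin{enumerate}
\item[(a)] If some coordinate of the tuples $b_p$ has the same value at two aligned points, it is constant on $G$.
\item[(b)] If $e\in B_C$ and $(b_p)_{p\in C}$ is indiscernible over $e$, then $e=\tau(b_p,b_q)$ for some term $\tau$ and all $p\ll q$ in $G$, where $\tau\in\Theta$ if $e$ is a node. Hence $g_h(e)=e$ for all $h$, and $e$ spreads over $\mathbf b$ with witness $e$.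
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (Tr) the values at any two aligned points agree, and any $p,p'$ have a common $\ll$-upper bound by (G2). (b) By (N3), or because objects are coordinates, $e=\tau(b_p,b_q)$ for some $p<q$ in $C$, hence for all. By (Tr), $\tau(b_p,b_q)=\tau(b_u,b_v)$ whenever $p\ll q\ll u\ll v$ in $G$. Any two pairs $p\ll q$ and $p'\ll q'$ lie below a common pair $u\ll v$, so the value is the same for all pairs. Then $(\dagger)$ holds with $c=c'=e$ by (QE) applied to $g_h$.
\end{proof}

\begin{lemma}\label{lem:strategy}
Let $D\models T_0$ be a countable extension of $B$ and $c'\in D$. Suppose that for every embedding $h:C\to G$ the map $g_h$ extends to an isomorphism from $\langle B_C,c\rangle\subseteq\mathbb M$ onto $\langle B_{C'},c'\rangle\subseteq D$ sending $c$ to $c'$. Then $c$ spreads over $\mathbf b$.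
\end{lemma}

\begin{proof}
By (E) we may assume $D\subseteq\mathbb M$, and (QE) gives $(\dagger)$.
\end{proof}

The difficulty is that $D$ and $c'$ must be chosen before $h$. The type of $c$ over $B_C$ dictates the position of $c'$ relative to all terms in increasing tuples, and it says nothing about crossing pairs. We have to show that the dictated positions never clash across crossing pairs.

\subsection{The smallest case}

\begin{example}\label{ex:single}
Let each $b_p$ be a single node $a_p$, and let $c$ be an object with $R(c,a_p)$ for all $p\in C$. A witness $c'$ must satisfy $R(c',a_p)$ for all $p\in G$, so we must show that $\{a_p:p\in G\}$ is an antichain.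

If $a_p=a_q$ for some $p<q$ in $C$, then $a_p$ is constant on $G$ by Lemma~\ref{lem:const}(a) and $c'=c$ is a witness. Otherwise the $a_p$, $p\in C$, are distinct elements of $R(c)$, so by (Tr) $a_p$ and $a_r$ are incomparable whenever $p,r$ are aligned. Let $p,q$ be crossing and suppose $a_p\le a_q$. By (G3) there is $r\gg p$ with $(r,q)\sim(p,q)$. Then $a_r\le a_q$ by (Tr), so $a_p$ and $a_r$ are comparable by (T1), a contradiction. When $p<_1q$, the points $p,r,q$ have the pattern $231$ that trees omit.

Let $D=B\cup\{c'\}$ with $R(c')=\{a_p:p\in G\}$. Every $n\in N_C$ is below some $a_p\in R(c)$ with $p\in C$, so an element of $R(c)$ below $n$ equals $a_p=n$. Hence $B_C\cup\{c\}$ is a substructure and $R(c)\cap N_C=\{a_p:p\in C\}$. The same holds for $c'$ and $C'$, and Lemma~\ref{lem:strategy} applies.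
\end{example}

In general the points of $R(c)$ lie strictly below the coordinates and have to be created in $D$, and $c$ may be a node. We treat nodes first, since they are absorbed into the array in the later cases.

\section{Nodes below the array}\label{sec:below}

\begin{proposition}\label{prop:below}
Let $c=t$ be a node with $t\le a^i_p$ for some $i$ and some $p\in C$. Then $t$ spreads over $\mathbf b$.
\end{proposition}

Fix this $i$. By (Ind), $t\le a^i_p$ for all $p\in C$. If $t\in N_C$, Lemma~\ref{lem:const}(b) applies, so assume $t\notin N_C$. Call $\tau\in\Theta$ \emph{low} if $\tau(b_p,b_q)<t$ and \emph{high} if $\tau(b_p,b_q)>t$, for one or equivalently all $p<q$ in $C$. Let $\mathcal L$ and $\mathcal U$ be the sets of nodes $\tau(b_p,b_q)$ with $p\ll q$ in $G$ and $\tau$ low, respectively high. The term $a^i(y)$ is high, so $a^i_p\in\mathcal U$ for all $p\in G$. A witness $t'$ must lie above $\mathcal L$ and below $\mathcal U$. The next two lemmas show that there is room for it.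

\begin{lemma}\label{lem:LU}
If $l\in\mathcal L$ and $u\in\mathcal U$, then $l<u$.
\end{lemma}

\begin{proof}
Let $l=\lambda(b_p,b_q)$ and $u=\tau(b_r,b_s)$ with $\lambda$ low, $\tau$ high, $p\ll q$, $r\ll s$. On $C$ all values of $\lambda$ are below $t$ and all values of $\tau$ are above $t$. By (Tr), for $p_1\ll p_2\ll p_3\ll p_4$ in $G$ we have $\lambda(b_{p_1},b_{p_2})<\tau(b_{p_3},b_{p_4})$ and $\lambda(b_{p_3},b_{p_4})<\tau(b_{p_1},b_{p_2})$. Moreover $\lambda(b_{p_1},b_{p_2})$ and $\lambda(b_{p_3},b_{p_4})$ are comparable, by (T1) on $C$, and either $\le$ holds for all such quadruples or $\ge$ does. In the first case take $v\ll w$ that are $\gg p,q,r,s$, in the second case take $v\ll w$ that are $\ll p,q,r,s$. In both cases $l\le\lambda(b_v,b_w)<u$.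
\end{proof}

\begin{lemma}\label{lem:Udir}
Any two $u,u'\in\mathcal U$ have a common lower bound in $\mathcal U$.
\end{lemma}

\begin{proof}
Let $u=\tau(b_p,b_q)$ and $u'=\tau'(b_r,b_s)$ with $p\ll q$, $r\ll s$, and take $v\gg q,s$. We show that $u\wedge a^i_v\in\mathcal U$. By (N2) for $S=\{p,q,v\}$, this node is $a^i_v\wedge a^j_z$ or $f(o^j_z,a^i_v)$ with $z\in S$. If $z\in\{p,q\}$, this is $\tau_1(b_z,b_v)$ with $\tau_1\in\Theta$. If $z=v$, it is a coordinate $a^k_v=\tau_1(b_q,b_v)$ with $\tau_1=a^k(y')$, and we rename $z=q$. So $\tau(b_p,b_q)\wedge a^i_v=\tau_1(b_z,b_v)$ with $z\in\{p,q\}$. Transfer this identity to an increasing triple in $C$. There the left side is a meet of two nodes above $t$, so it is $\ge t$, and it lies in $N_C$, so it is $>t$. Hence $\tau_1$ is high. The same argument gives $u'\wedge a^i_v\in\mathcal U$. These two nodes are comparable by (T1), and the smaller one is below $u$ and $u'$.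
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:below}]
Let $Z=\{n\in N:n<u\text{ for all }u\in\mathcal U\}$. It is downward closed and contains $\mathcal L$ by Lemma~\ref{lem:LU}. Fix $u_0\in\mathcal U$, insert a node $t'$ into $N$ below $u_0$ over $Z$, and put $t'$ in no $R(o)$. This gives an extension $D=B\cup\{t'\}$ of $B$. We have $l<t'$ for $l\in\mathcal L$. For $u\in\mathcal U$ the node $u\wedge u_0$ is above an element of $\mathcal U$ by Lemma~\ref{lem:Udir}, so $u\wedge u_0\notin Z$ and $t'<u$.

Fix $h$ and $p\in C$. Then $t\le a^i_p$ and $t'\le a^i_{h(p)}$. Let $x\in N_C$; by (N3), $x=\tau(b_q,b_r)$ with $q<r$ in $C$. If $x<t$, then $\tau$ is low and $g(x)\in\mathcal L$, so $g(x)<t'$. If $x>t$, then $\tau$ is high and $g(x)>t'$. Lemmas~\ref{lem:cut} and~\ref{lem:strategy} finish the proof.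
\end{proof}

\begin{corollary}\label{cor:absorb}
Let $c$ be any single element and $e$ a node such that $(b_p)_{p\in C}$ is indiscernible over $ce$ and $e\le a^i_p$ for some $i$ and some $p\in C$. To prove that $c$ spreads over $\mathbf b$, we may replace $\mathbf b$ by an array $\mathbf b^+=(b''_pe)_{p\in G}$ with $(b''_p)\equiv(b_p)$ and $b''_p=b_p$ for $p\in C$. Its tuples enumerate substructures, and the structure it generates on $C$ is $B_C\cup\{e\}$.
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:below} to $e$ and then Lemma~\ref{lem:absorb}. Since $e\le a^i_p$ for all $p\in C$, Lemma~\ref{lem:closure}(b) shows that $B_C\cup\{e\}$ is a substructure and that $b_pe$ enumerates a substructure for $p\in C$, hence $b''_pe$ does for all $p\in G$.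
\end{proof}

\section{Nodes not below the array}\label{sec:above}

\begin{proposition}\label{prop:above}
Let $c=t$ be a node with $t\not\le n$ for all $n\in N_C$. Then $t$ spreads over $\mathbf b$.
\end{proposition}

The nodes below $t$ form a chain that starts inside the tree spanned by $N_C$ and then leaves it. Two kinds of data describe $t$: the part of the chain inside the tree, and the points $f(o,t)$ that objects of the array mark on the part outside. We copy the first to a chain $K\subseteq N$ and the second to a new chain $Y$ on top of $K$.

\subsection{The branching point}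

We first arrange that $t\wedge n\in N_C$ for all $n\in N_C$. The nodes $t\wedge n$, $n\in N_C$, form a chain, and if $t\wedge n<t\wedge n'$, then $t\wedge n=n\wedge n'\in N_C$ by (T2). So if some $m=t\wedge n$ is outside $N_C$, it is the largest element of the chain and the only one outside $N_C$. Choose $a^i_p\ge n$ with $p\in C$; then $t\wedge a^i_p\ge m$, so $t\wedge a^i_p=m$. By (N2), $t\wedge a^i_q\in N_C$ iff $t\wedge a^i_q$ equals $a^i_q\wedge a^j_r$ or $f(o^j_r,a^i_q)$ for some $j$ and $r\in C$, and by (Ind) this does not depend on $q\in C$. Hence $m=t\wedge a^i_q$ for all $q\in C$, the sequence $(b_q)_{q\in C}$ is indiscernible over $tm$, and Corollary~\ref{cor:absorb} replaces $N_C$ by $N_C\cup\{m\}$. Still $t\not\le m$, since $m\le n$, and all meets of $t$ with elements of $N_C\cup\{m\}$ lie in this set. So we assume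
\[t\wedge n\in F:=\{x\in N_C:x<t\}\qquad\text{for all }n\in N_C.\]

\subsection{The chain $K$}

\begin{lemma}\label{lem:mu}
Suppose $N\ne\emptyset$. After reversing $G$ if necessary, there is $\nu\in\Theta$ such that $\mu_r=\nu(b_r,b_s)$ does not depend on $s\gg r$, for every $r\in G$, and
\begin{enumerate}
\item[(M1)] $\mu_r\le\mu_s$ for $r\ll s$ in $G$;
\item[(M2)] the nodes $\mu_r$, $r\in C$, lie in $F$ and are cofinal in $F$;
\item[(M3)] if $n\le a^j_p$ with $p\in G$, then $n\wedge\mu_q$ is the same for all $q\gg p$.
\end{enumerate}
\end{lemma}

\begin{proof}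
Since $N\neq\emptyset$, the tuples have node coordinates, and $F\ne\emptyset$. If $x\in F$ and $x\le a^j_p$ with $p\in C$, then $x\le t\wedge a^j_p\in F$. So the nodes $t\wedge a^j_p$ are cofinal in the chain $F$, and as there are finitely many $j$, the sequence $(t\wedge a^i_p)_{p\in C}$ is cofinal in $F$ for some $i$. Its values lie in a chain, so by (Ind) it is constant, strictly increasing or strictly decreasing.

Suppose it is constant with value $m$. Then $m$ is the maximum of $F$ and $(b_p)_{p\in C}$ is indiscernible over $m$. Lemma~\ref{lem:const}(b) gives $\nu\in\Theta$ with $m=\nu(b_r,b_s)$ for all $r\ll s$ in $G$. So $\mu_r=m$ for all $r$, and (M1)--(M3) hold.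

Otherwise, by reversal, let it be strictly increasing. As $C$ has no last element, $F$ has no maximum. Let $\nu=a^i(y)\wedge a^i(y')$. For $r<s$ in $C$, (T2) gives $a^i_r\wedge a^i_s=t\wedge a^i_r$: the nodes $a^i_r$ branch off the chain below $t$ at higher and higher points. By (Tr), $a^i_r\wedge a^i_s=a^i_r\wedge a^i_v<a^i_s\wedge a^i_v$ for $r\ll s\ll v$ in $G$. For arbitrary $s,s'\gg r$ take $v\gg s,s'$; this shows that $\mu_r$ is well defined, and (M1), (M2) follow, with $\mu_r=t\wedge a^i_r$ for $r\in C$. For (M3), we claim that $a^j_p\not\ge\mu_q$ for all $j$ and $p\ll q$. Otherwise, by (Tr) applied to triples $p\ll q\ll s$, we have $a^j_p\ge\mu_q$ for all $p<q$ in $C$; then $t\wedge a^j_p\in F$ is above all $\mu_q$ with $q>p$, so it is a maximum of $F$. Now let $n\le a^j_p$ and $q,q'\gg p$, and take $v\gg q,q'$. Then $n\not\ge\mu_q$ and $\mu_q\le\mu_v$, so $n\wedge\mu_q=n\wedge\mu_v$ by (T3), and equally $n\wedge\mu_{q'}=n\wedge\mu_v$.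
\end{proof}

Let $K=\{n\in N:n\le\mu_r\text{ for some }r\in G\}$, and $K=\emptyset$ if $N=\emptyset$. It is downward closed, and it is a chain by (M1), (G2) and (T1). Note that $g_h(\mu_r)=\mu_{h(r)}$ for $r\in C$.

\begin{lemma}\label{lem:K}
\begin{enumerate}
\item[(K1)] For every $n\in N$ the set $\{x\in K:x\le n\}$ has a maximum $\kappa(n)$.
\item[(K2)] For every $h$ and $n\in N_C$ we have $g(t\wedge n)=\kappa(g(n))$, and $n\in F$ iff $g(n)\in K$.
\item[(K3)] Let $p\in G$ and $x\in R(o^j_p)\cap K$. Then $x\in N_{C'}$ for every $h$ with $p\in C'$, and for all $q\in C$ we have $f(o^j_q,t){\downarrow}$ and $f(o^j_q,t)\in F$.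
\end{enumerate}
\end{lemma}

\begin{proof}
If $N=\emptyset$ there is nothing to prove. (K1) Let $n\le a^j_p$ and $q\gg p$. Then $n\wedge\mu_q\in K$. If $x\le n$ and $x\le\mu_r$, take $v\gg p,r$; then $x\le n\wedge\mu_v=n\wedge\mu_q$. So $\kappa(n)=n\wedge\mu_q$ for every $q\gg p$.

(K2) Let $n\le a^j_p$ with $p\in C$. By (M1) and (M2) there is $q>p$ in $C$ with $t\wedge n\le\mu_q<t$, so $t\wedge n=n\wedge\mu_q$. Since $g(n)\le a^j_{h(p)}$ and $h(q)\gg h(p)$, we get $g(t\wedge n)=g(n)\wedge\mu_{h(q)}=\kappa(g(n))$. Now $n\in F$ iff $t\wedge n=n$ iff $\kappa(g(n))=g(n)$ iff $g(n)\in K$.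

(K3) By (M1) and (G2), $x\le\mu_r$ for some $r\gg p$, so $f(o^j_p,\mu_r){\downarrow}$. This is a formula in $b_p,b_r,b_s$ with $p\ll r\ll s$, so by (Tr) $f(o^j_q,\mu_r){\downarrow}$ for all $q\ll r$ in $G$. The chain $K$ meets the antichain $R(o^j_p)$ only in $x$, so $x=f(o^j_p,\mu_r)$ for all $r\gg p$; taking $r\in C'$ gives $x\in N_{C'}$. For $q<r$ in $C$ the node $f(o^j_q,\mu_r)$ is in $N_C\cap R(o^j_q)$ and is $\le\mu_r<t$, so it lies in $F$ and equals $f(o^j_q,t)$.
\end{proof}

\subsection{The chain $Y$}

For $p\in C$ let $s^j_p=f(o^j_p,t)$. Let $J$ be the set of $j$ such that $f(o^j_p,t){\downarrow}$ and $s^j_p\notin N_C$; by (N3) and (Ind) this does not depend on $p\in C$. Put $Y_C=\{s^j_p:j\in J,\ p\in C\}\cup\{t\}$, a chain with top element $t$. For $y\in Y_C$ and $n\in N_C$,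
\begin{equation}\label{eq:YC}
y\not\le n,\qquad\text{and}\qquad n<y\iff n\in F.
\end{equation}
For $y=t$ this is the hypothesis. For $y=s^j_p$, the relation $y\le n$ would give $y=f(o^j_p,n)\in N_C$; an element of $F$ is comparable with $y$ by (T1), hence below $y$; and $n<y\le t$ gives $n\in F$.

In $D$ we need points $y^j_p$ for all $p\in G$, all below one node $t'$, so they must be linearly ordered, also for crossing indices. On increasing sets $<_1$ coincides with $\ll$, and $<_1$ is linear on $G$, so we copy the order of $Y_C$ along $<_1$. Define $\preceq$ on $(J\times G)\sqcup\{*\}$ as follows. Given $p,q\in G$, choose $p_0,q_0\in C$ with $p_0<q_0$, $p_0=q_0$ or $p_0>q_0$ according as $p<_1q$, $p=q$ or $p>_1q$. Put $(j,p)\preceq(k,q)$ iff $s^j_{p_0}\le s^k_{q_0}$; put $*\preceq(j,p)$ iff $s^j_{p_0}=t$; and let everything be $\preceq *$. By (Ind) this does not depend on the choices. It is a total preorder: three elements involve at most three points of $G$, these map into $C$ preserving $<_1$, and $\preceq$ on the three elements is pulled back from the chain $Y_C$. Let $Y$ be the quotient linear order, $y^j_p$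 the class of $(j,p)$ and $t'$ the class of $*$.

We want $y^j_p\in R(o^j_p)$. Since one object may occur as several coordinates, this needs a check.

\begin{lemma}\label{lem:sameobj}
If $o^j_p=o^k_q$ with $p,q\in G$ and $j\in J$, then $k\in J$ and $y^j_p=y^k_q$.
\end{lemma}

\begin{proof}
If $p,q$ are aligned or equal, take $(p_0,q_0)\sim(p,q)$ in $C$. Then $o^j_{p_0}=o^k_{q_0}$, so $s^j_{p_0}=s^k_{q_0}$, and both claims follow. If $p,q$ are crossing, (G3) gives $q'\gg q$ with $(p,q')\sim(p,q)$. Then $o^k_{q'}=o^j_p=o^k_q$, so $o^k$ is constant on $G$ by Lemma~\ref{lem:const}(a). Thus $o^j_p=o^k_p$, and the first case gives $k\in J$ and $y^j_p=y^k_p$. As $s^k$ is constant on $C$, also $y^k_p=y^k_q$.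
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:above}]
Let $D$ have the objects of $B$ and the nodes $N\sqcup Y$, where for $n\in N$, $y\in Y$ we put $n<y$ iff $n\in K$, and never $y\le n$. The nodes below $y$ form the chain $K\cup\{y'\in Y:y'\le y\}$, nothing is added below nodes of $N$, and $y\wedge n=\kappa(n)$ by (K1). So this is a meet-tree in which $N$ keeps its meets. Add to $R$ the pairs $(o^j_p,y^j_p)$ for $j\in J$, $p\in G$. By Lemma~\ref{lem:sameobj}, for all $k$, $q\in G$ and $y\in Y$,
\begin{equation}\label{eq:RY}
R(o^k_q,y)\text{ holds in }D\iff k\in J\text{ and }y=y^k_q.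
\end{equation}
If $k\in J$, then $R(o^k_q)\cap K=\emptyset$, since otherwise (K3) puts $s^k_r$ in $F\subseteq N_C$ for $r\in C$. So $y^k_q$ is incomparable with the elements of $R(o^k_q)\cap N$, all $R(o)$ are antichains, and $D\models T_0$ extends $B$ by Lemma~\ref{lem:basic}(c),(e).

Fix $h$, and let $Y_{C'}=\{y^j_p:j\in J,\ p\in C'\}\cup\{t'\}$.

\emph{$B_C\cup Y_C$ is a substructure of $\mathbb M$.} For $y\in Y_C$ and $n\in N_C$ we have $t\wedge n<y\le t$ by \eqref{eq:YC}, so $y\wedge n=t\wedge n\in N_C$. If $f(o^k_q,y){\downarrow}$ with $q\in C$, then $f(o^k_q,y)=s^k_q$, which is in $N_C$ if $k\notin J$ and in $Y_C$ if $k\in J$.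

\emph{$B_{C'}\cup Y_{C'}$ is a substructure of $D$.} For $n\in N_C$ and $y\in Y$ we have $y\wedge g(n)=\kappa(g(n))=g(t\wedge n)\in N_{C'}$ by (K2). For $q\in C'$, an element of $R(o^k_q)$ below some $y\in Y$ lies in $K$, hence in $N_{C'}$ by (K3), or lies in $Y$, hence is $y^k_q\in Y_{C'}$ by \eqref{eq:RY}.

These are the substructures generated by $B_C,t$ and by $B_{C'},t'$ once we extend $g$ to an isomorphism between them, because $Y_C\subseteq\langle B_C,t\rangle$. Put $g(s^j_p)=y^j_{h(p)}$ and $g(t)=t'$. Since $h$ preserves $<_1$, the definition of $\preceq$ shows that this is a well-defined order isomorphism $Y_C\to Y_{C'}$. For $n\in N_C$ and $y\in Y_C$, \eqref{eq:YC} and (K2) give: $n<y$ iff $n\in F$ iff $g(n)\in K$ iff $g(n)<g(y)$, while neither $y\le n$ nor $g(y)\le g(n)$ holds. Finally let $q\in C$ and $y\in Y_C$. If $R(o^k_q,y)$, then $s^k_q=y\notin N_C$, so $R(o^k_q,y)$ holds iff $k\in J$ and $y=s^k_q$. This matches \eqref{eq:RY}. By Lemma~\ref{lem:basic}(d), $g$ is an isomorphism, and Lemma~\ref{lem:strategy} applies.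
\end{proof}

\section{Objects}\label{sec:object}

\begin{proposition}\label{prop:object}
Let $c$ be an object. Then $c$ spreads over $\mathbf b$.
\end{proposition}

If $c\in B_C$, Lemma~\ref{lem:const}(b) applies, so assume $c\notin B_C$. Over $B_C$, the object $c$ is described by the points of $R(c)$ below coordinates of the array. We create such points for all $p\in G$ and must show that they form an antichain, as in Example~\ref{ex:single}.

\subsection{The marked points}

Let $I$ be the set of $i$ with $f(c,a^i_p){\downarrow}$ for one, equivalently all, $p\in C$, and let $e^i_p=f(c,a^i_p)\in R(c)$ for $i\in I$, $p\in C$. By (Ind), each sequence $(e^i_p)_{p\in C}$ is constant or injective. Let $I_1\subseteq I$ be the set of $i$ for which it is injective, and let $E$ be the finite set of values of the constant sequences. Then $(b_p)_{p\in C}$ is indiscernible over $cE$, and we apply Corollary~\ref{cor:absorb} to the elements of $E$, one after the other. A coordinate that is constant on $G$ stays constant under later applications and keeps its value, which is read off on $C$. Each new coordinate is an element $e\in E$,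 and $f(c,e)=e$. So $E$ and $I_1$ are unchanged, still $c\notin B_C$, and we may assume:
\[\text{for every }e\in E\text{ there is }k\text{ with }a^k_p=e\text{ for all }p\in G.\]
For $i,k\in I_1$ put $i\approx k$ if $e^i_p=e^k_p$ for one, equivalently all, $p\in C$, and let $I^*\subseteq I_1$ be a set of representatives of the classes.

\begin{lemma}\label{lem:onC}
Let $i\in I^*$ and $p,q\in C$, and let $j$ be a node index such that $p\ne q$, or $p=q$ and $j\in I^*\setminus\{i\}$. Then $e^i_p\not\le a^j_q$ and $a^i_p\wedge a^j_q<e^i_p$.
\end{lemma}

\begin{proof}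
The second claim follows from the first by (T3). Suppose $e^i_p\le a^j_q$. Then $j\in I$ and $e^j_q=e^i_p$. If $p=q$, this says $i\approx j$, which is false. If $p\ne q$, take $p'\in C$ different from $p$ on the same side of $q$. By (Ind), $e^j_q=e^i_{p'}$, so $e^i_p=e^i_{p'}$, contradicting $i\in I_1$.
\end{proof}

For $i\in I^*$ let $\Theta_i$ consist of the terms $a^i(y)\wedge a^j(y')$ and $f(o^j(y'),a^i(y))$ for all $j$. By (N2), the nodes of $N_C$ below $a^i_p$, $p\in C$, are the $\tau(b_p,b_q)$ with $\tau\in\Theta_i$ and $q\in C$, and each is comparable with $e^i_p$. For $\tau\in\Theta_i$ and $\rho\in\{=,\ll,\gg\}$, call $(\tau,\rho)$ \emph{low}, \emph{equal} or \emph{high} according as $\tau(b_p,b_q)$ is $<$, $=$ or $>e^i_p$ for $p,q\in C$ with $p\mathrel\rho q$; by (Ind) exactly one of these holds. For $p\in G$ let $\mathrm{Lo}^i_p,\mathrm{Eq}^i_p,\mathrm{Up}^i_p\subseteq N$ be the sets of nodes $\tau(b_p,b_q)$ with $q\in G$, $p\mathrel\rho q$, and $(\tau,\rho)$ low, equal, high, respectively. All these nodes are $\le a^i_p$, and the three sets are invariant under reversal. They record where the point of $c'$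 below $a^i_p$ has to go.

\begin{lemma}\label{lem:LoUp}
Let $i\in I^*$ and $p\in G$. Then $\mathrm{Lo}^i_p<\mathrm{Eq}^i_p$, $\mathrm{Eq}^i_p<\mathrm{Up}^i_p$ and $\mathrm{Lo}^i_p<\mathrm{Up}^i_p$ elementwise, and $|\mathrm{Eq}^i_p|\le1$.
\end{lemma}

\begin{proof}
Consider $x=\tau(b_p,b_q)$ and $x'=\tau'(b_p,b_{q'})$, where $q$ and $q'$ are each aligned with or equal to $p$. If $\{p,q,q'\}$ is increasing, transfer to $(p_0,q_0,q_0')\sim(p,q,q')$ in $C$, where the required relation follows by comparing both nodes with $e^i_{p_0}$. Otherwise $q,q'$ are crossing, so both are $\gg p$ or both are $\ll p$; by reversal let both be $\gg p$.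

Suppose that one of the two pairs, say $(\tau,\ll)$, is equal. On $C$ we have $\tau(b_{p_0},b_{q_1})=e^i_{p_0}=\tau(b_{p_0},b_{q_2})$ for $p_0<q_1<q_2$. Take $u\gg q,q'$. By (Tr), $x=\tau(b_p,b_u)$, and $\{p,q',u\}$ is increasing, so the first case applies.

Suppose that $(\tau,\ll)$ is low and $(\tau',\ll)$ is high. By (T1) and (Tr), either $\tau(b_p,b_{q_1})\le\tau(b_p,b_{q_2})$ for all $p\ll q_1\ll q_2$, or $\ge$ holds for all. In the first case take $u\gg q,q'$; in the second take $u$ with $p\ll u\ll q,q'$, by (G3). Then $x\le\tau(b_p,b_u)<x'$, the last step by the first case for the increasing set $\{p,q',u\}$.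
\end{proof}

The next lemma is the heart of the proof. It says that the branches through $a^i_p$ and $a^j_q$ separate below the position reserved for the point of $c'$, also when $p$ and $q$ are crossing.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\draw[->] (0,0)--(5,0) node[right]{$<_1$};
\draw[->] (0,0)--(0,5) node[above]{$<_2$};
\draw[dashed] (1,2)--(3,4);
\fill (1,2) circle (2.5pt) node[above left]{$r_0$};
\fill (2,3) circle (2.5pt) node[above left]{$p$};
\fill (3,4) circle (2.5pt) node[above left]{$r$};
\fill (4,1) circle (2.5pt) node[above right]{$q$};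
\end{tikzpicture}
\caption{A crossing pair $p,q$ with $p<_1q$, and points $r_0\ll p\ll r$ in the same position relative to $q$ as $p$. The triples $(r_0,p,q)$ and $(p,r,q)$ have the same pattern, $231$.}
\label{fig:cross}
\end{figure}

\begin{lemma}\label{lem:key}
Let $i\in I^*$ and $p,q\in G$, and let $j$ be a node index such that $p\ne q$, or $p=q$ and $j\in I^*\setminus\{i\}$. Then $a^i_p\wedge a^j_q\le x$ for some $x\in\mathrm{Lo}^i_p$.
\end{lemma}

\begin{proof}
If $p,q$ are equal or aligned, say $p\mathrel\rho q$, then $(a^i(y)\wedge a^j(y'),\rho)$ is low by Lemma~\ref{lem:onC}, so $a^i_p\wedge a^j_q\in\mathrm{Lo}^i_p$. Let $p,q$ be crossing. By (G3) choose $r_0\ll p\ll r$ with $(r_0,q)\sim(p,q)\sim(r,q)$; see Figure~\ref{fig:cross}. Then $(r_0,p,q)\sim(p,r,q)$, as one sees pair by pair: $r_0\ll p$ and $p\ll r$; $(r_0,q)\sim(p,q)$; $(p,q)\sim(r,q)$. By the aligned case, $a^i_p\wedge a^i_r$ and $a^i_p\wedge a^i_{r_0}$ are in $\mathrm{Lo}^i_p$. The nodes $a^i_p\wedge a^j_q$ and $a^i_p\wedge a^i_r$ are comparable. If $a^i_p\wedge a^j_q\le a^i_p\wedge a^i_r$, we are done. Otherwise (T2) gives $a^i_r\wedge a^j_q=a^i_p\wedge a^i_r$.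 Transferring from $(p,r,q)$ to $(r_0,p,q)$ yields $a^i_p\wedge a^j_q=a^i_{r_0}\wedge a^i_p\in\mathrm{Lo}^i_p$.
\end{proof}

\subsection{The extension $D$}

Call $i\in I^*$ \emph{internal} if some pair $(\tau,\rho)$ with $\tau\in\Theta_i$ is equal, and \emph{external} otherwise. By (N2), for $p\in C$ we have $e^i_p\in N_C$ iff $i$ is internal. We define nodes $e'_{i,p}$ for $i\in I^*$, $p\in G$, with
\begin{equation}\label{eq:pos}
\mathrm{Lo}^i_p<e'_{i,p}<\mathrm{Up}^i_p,\qquad e'_{i,p}\le a^i_p.
\end{equation}
If $i$ is internal, then $\mathrm{Eq}^i_p\neq\emptyset$ for all $p\in G$; let $e'_{i,p}\in N$ be its unique element. Then \eqref{eq:pos} holds by Lemma~\ref{lem:LoUp}.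

If $i$ is external, let $K_{i,p}=\{n\in N:n\le x\text{ for some }x\in\mathrm{Lo}^i_p\}$. It is downward closed in $N$, and disjoint from $\mathrm{Up}^i_p$ by Lemma~\ref{lem:LoUp}. The pair $(a^i(y)\wedge a^i(y'),=)$ is not low and not equal, so $a^i_p\in\mathrm{Up}^i_p$ and $K_{i,p}\subseteq\{n:n<a^i_p\}$. Enumerate the countably many pairs $(i,p)$ with $i$ external, insert successively a new node $e'_{i,p}$ below $a^i_p$ over $K_{i,p}$, and take the union. To apply Lemma~\ref{lem:insert} at the stage of $(i,p)$, the set $K_{i,p}$ must be downward closed in the current tree. It suffices that no earlier new node $e'_{j,q}$ is below $a^i_p$. By the insertion rule $e'_{j,q}<a^i_p$ iff $a^i_p\wedge a^j_q\notin K_{j,q}$, and $a^i_p\wedge a^j_q\in K_{j,q}$ by Lemma~\ref{lem:key} applied to $(j,q)$. The union $N^+$ is a meet-tree in which $N$ keeps its meets. Condition \eqref{eq:pos} holds: $\mathrm{Lo}^i_p\subseteq K_{i,p}$, and $u\wedge a^i_p=u\notin K_{i,p}$ for $u\in\mathrm{Up}^i_p$.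

For $i,p,j,q$ as in Lemma~\ref{lem:key} we have
\begin{equation}\label{eq:sep}
e'_{i,p}\not\le a^j_q,
\end{equation}
since otherwise $e'_{i,p}\le a^i_p\wedge a^j_q\le x<e'_{i,p}$ for some $x\in\mathrm{Lo}^i_p$.

Let $D$ have the nodes $N^+$ and the objects of $B$ together with a new object $c'$. The sets $R(o)$ for $o\in B$ are those of $B$, and
\[R(c')=E\cup\{e'_{i,p}:i\in I^*,\ p\in G\}.\]
This is an antichain, and the $e'_{i,p}$ are pairwise distinct. Indeed, if $(i,p)\ne(j,q)$ in $I^*\times G$, then $e'_{i,p}\not\le e'_{j,q}$ by \eqref{eq:sep}, as $e'_{j,q}\le a^j_q$. The set $E\subseteq R(c)$ is an antichain. Let $e\in E$, with $e=a^k_q$ for all $q\in G$. Taking $q\ne p$ in \eqref{eq:sep} gives $e'_{i,p}\not\le e$. If $e\le e'_{i,p}$, then $a^k_p\le a^i_p$, so by (Tr) $e\le a^i_q$ and hence $e^i_q=e$ for all $q\in C$, contradicting $i\in I_1$. So $D\models T_0$, and $D$ extends $B$ by Lemma~\ref{lem:basic}(e).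

\subsection{The isomorphism}

\begin{proof}[Proof of Proposition~\ref{prop:object}]
Fix $h$. Let $E_C=E\cup\{e^i_p:i\in I^*,\ p\in C\}$ and $E'=E\cup\{e'_{i,p}:i\in I^*,\ p\in C'\}$. Every $e^k_p$ with $k\in I$, $p\in C$ belongs to $E_C$: it is in $E$ if $k\notin I_1$, and it equals $e^i_p$ for the representative $i\approx k$ otherwise.

\emph{Substructures.} By Lemma~\ref{lem:closure}(b), $B_C\cup E_C$ and $B_{C'}\cup E'$ are substructures of $\mathbb M$ and $D$. Every node $x\in N_C\cup E_C$ is below some $a^j_p$ with $p\in C$, and an element of $R(c)$ below $x$ is $e^j_p\in E_C$. Every node $x'\in N_{C'}\cup E'$ is below some $a^j_q$ with $q\in C'$, and an element of $R(c')$ below $x'$ is in $E$ or is some $e'_{i,p}$ with $p=q$ by \eqref{eq:sep}; so it is in $E'$. Hence $B_C\cup E_C\cup\{c\}=\langle B_C,c\rangle$ and $B_{C'}\cup E'\cup\{c'\}$ are substructures, with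
\begin{equation}\label{eq:Rc}
R(c)\cap(N_C\cup E_C)=E_C,\qquad R(c')\cap(N_{C'}\cup E')=E'.
\end{equation}

\emph{The bijection.} The map $g$ fixes $E$ pointwise. If $i$ is internal and $p\in C$, then $e^i_p=\tau(b_p,b_q)$ with $q\in C$, $p\mathrel\rho q$ and $(\tau,\rho)$ equal, so $g(e^i_p)=\tau(b_{h(p)},b_{h(q)})\in\mathrm{Eq}^i_{h(p)}$, that is, $g(e^i_p)=e'_{i,h(p)}$. If $i$ is external, then $e^i_p\notin N_C$ and $e'_{i,h(p)}\notin N$; call these nodes external. Distinct pairs $(i,p)\ne(j,q)$ in $I^*\times C$ give distinct nodes $e^i_p\neq e^j_q$, because $e^i_p\not\le a^j_q$ by Lemma~\ref{lem:onC}. So putting $g(e^i_p)=e'_{i,h(p)}$ for external $i$ and $g(c)=c'$ extends $g$ to a bijection between the two substructures that maps $E_C$ onto $E'$.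

\emph{Preservation of $\le$ and $R$.} Let $i$ be external, $p\in C$, and let $x\in N_C$ be below $a^i_p$, say $x=\tau(b_p,b_q)$ with $\tau\in\Theta_i$, $q\in C$, $p\mathrel\rho q$. If $x<e^i_p$, then $(\tau,\rho)$ is low, so $g(x)\in\mathrm{Lo}^i_{h(p)}$ and $g(x)<e'_{i,h(p)}$ by \eqref{eq:pos}. If $x>e^i_p$, then $(\tau,\rho)$ is high and $g(x)>e'_{i,h(p)}$. By Lemma~\ref{lem:cut}, $g$ preserves $\le$ and $R$ in both directions on $B_C\cup\{e^i_p\}$. Two distinct external nodes are incomparable, and so are their images, since $E_C$ and $E'$ are antichains. The relation $R$ at $c$ and $c'$ is preserved by \eqref{eq:Rc}. By Lemma~\ref{lem:basic}(d), $g$ is an isomorphism, and Lemma~\ref{lem:strategy} applies.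
\end{proof}

\section{Proof of the main theorems}\label{sec:end}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $\mathbf b$ be an array in $T^*$ and $c$ a single element over which $(b_p)_{p\in C}$ is indiscernible. If $c$ is a node below some $n\in N_C$, then it is below some $a^i_p$ with $p\in C$ by (N1), and Proposition~\ref{prop:below} applies. Other nodes are covered by Proposition~\ref{prop:above}, and objects by Proposition~\ref{prop:object}. By Lemma~\ref{lem:single} every finite tuple spreads over every array, and Proposition~\ref{prop:reduce} gives Theorem~\ref{thm:B}. The theory $T^*$ is complete and $\omega$-categorical by Proposition~\ref{prop:T}, the atomic formula $R(x,y)$ has ATP by Proposition~\ref{prop:atp}, and Theorem~\ref{thm:B} excludes infinite $k$-grids for every $k\ge2$, as shown after its statement. This proves Theorem~\ref{thm:A}.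
\end{proof}

\begin{remark}
The two sorts are only a convenience. Name them by unary predicates and replace $\wedge$ and $f$ by their graphs. Automorphisms of the monster model, and hence types of tuples, do not change; Section~\ref{sec:arrays} holds in every theory; and the tuples of an array have the same type, hence the same sorts. So both theorems hold for the resulting one-sorted theory.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Hanson} James E. Hanson, \emph{A combinatorial characterization of Kim's lemma for pairs of bi-invariant types}, arXiv:2507.21366 (2025).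
\end{thebibliography}
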